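\title{Large scale packing constants and virtual nilpotence}

\begin{abstract}
The large scale packing constants $\operatorname{LSP}_d(G)$, $d\ge 0$, of a discrete group $G$ bound the number of mutually far points in a slightly enlarged finite symmetric set. Hirshberg and Wu showed that these constants are finite for finitely generated virtually nilpotent groups and asked whether the converse holds. We prove that it does, and that finiteness for a single $d$ suffices. The proof turns a packing bound at one scale into an approximate group and applies the structure theorem of Breuillard, Green and Tao. We also characterize all discrete groups with finite packing constants, bound the constants in terms of Hirsch length and growth degree, and determine the groups for which they equal $d+1$ or $3(d+1)$.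
\end{abstract}

\section{Introduction}

Throughout, $G$ is a discrete group with identity $e$, and $d\ge 0$ is an integer. For $X,Y\subseteq G$ we write $XY=\{xy: x\in X,\ y\in Y\}$ and $X^{-1}=\{x^{-1}:x\in X\}$; the set $X^n$ is the $n$-fold product, with $X^0=\{e\}$. We let $\mathcal B(G)$ be the family of finite sets $B\subseteq G$ that are symmetric ($B=B^{-1}$) and contain $e$.

\begin{definition}\label{def:lsp}
The \emph{large scale packing constant} $\operatorname{LSP}_d(G)\in\{0,1,2,\dots\}\cup\{\infty\}$ is the smallest integer $N\ge0$ with the following property, and is $\infty$ if there is no such $N$: for every finite $L\subseteq G$ there is $B\in\mathcal B(G)$ such that for every integer $n>N$ and all $g_1,\dots,g_n\in BL$ there is $F\subseteq\{1,\dots,n\}$ with $|F|>d+1$ and $g_ig_j^{-1}\in B$ for all $i,j\in F$.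
\end{definition}

To see what this measures, fix $B\in\mathcal B(G)$ and call $g,g'\in G$ \emph{$B$-close} if $gg'^{-1}\in B$. The relation is reflexive and symmetric, but in general not transitive. A set is \emph{$B$-separated} if no two distinct elements of it are $B$-close. A list $(g_1,\dots,g_n)$, with repetitions allowed, is \emph{$(B,d)$-sparse} if no $d+2$ of its entries are pairwise $B$-close. Let $p_d(B,L)$ be the largest length of a $(B,d)$-sparse list with entries in $BL$; it is at most $(d+1)|BL|$, because an element is $B$-close to itself and so occurs at most $d+1$ times. An integer $N$ has the property in Definition~\ref{def:lsp} exactly when every finite $L$ admits some $B$ with $p_d(B,L)\le N$. Hence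
\begin{equation}\label{eq:supmin}
\operatorname{LSP}_d(G)=\sup_{L\subseteq G\ \text{finite}}\ \min_{B\in\mathcal B(G)}\ p_d(B,L).
\end{equation}
The number $p_0(B,L)$ is the largest size of a $B$-separated subset of $BL$. Listing each element of such a subset $d+1$ times gives a $(B,d)$-sparse list, so
\begin{equation}\label{eq:p0pd}
(d+1)\,p_0(B,L)\le p_d(B,L).
\end{equation}
Taking $L=\{e\}$, for which $p_0(B,L)\ge1$, we see that every group satisfies
\begin{equation}\label{eq:trivial}
\operatorname{LSP}_d(G)\ge d+1 .
\end{equation}

If $S\in\mathcal B(G)$ generates $G$, and $B=S^m$, $L=S^l$, then $p_0(B,L)$ is the largest number of points in the ball of radius $m+l$ whose mutual distances, in the right-invariant word metric, exceed $m$. This is the packing number that appears in doubling conditions for metric spaces. In \eqref{eq:supmin} the set $L$ is given first and prescribes a scale; the set $B$ is then chosen freely and need not be a ball.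

\begin{example}\label{ex:small}
If $G$ is finite, take $B=G$: all elements are $B$-close, so $p_d(B,L)\le d+1$, and $\operatorname{LSP}_d(G)=d+1$ by \eqref{eq:trivial}.

Let $G=\mathbb Z$ and $d=0$. If $L\subseteq[-l,l]$, take $B=[-2l,2l]\cap\mathbb Z$. Then $B+L\subseteq[-3l,3l]$, while four $B$-separated points span an interval of length at least $3(2l+1)>6l$; so $p_0(B,L)\le3$. Conversely, let $L=\{-1,0,1\}$, let $B\in\mathcal B(\mathbb Z)$ be arbitrary and $r=\max B$. The points $-(r+1),\,0,\,r+1$ lie in $B+L$ and their differences have absolute value greater than $r$. Thus $\operatorname{LSP}_0(\mathbb Z)=3$.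
\end{example}

A packing bound gives a volume bound by the usual covering argument.

\begin{lemma}\label{lem:volume}
For $B\in\mathcal B(G)$ and finite $L\subseteq G$ we have $|BL|\le p_0(B,L)\,|B|$.
\end{lemma}

\begin{proof}
Let $T\subseteq BL$ be a maximal $B$-separated subset. Every $g\in BL$ is $B$-close to some $t\in T$: to itself if $g\in T$, and by maximality otherwise. So $g\in Bt$, and $BL\subseteq BT$.
\end{proof}

\begin{example}\label{ex:free}
Let $G$ be free on $a,b$ and $S=\{e,a^{\pm1},b^{\pm1}\}$. For $s\in S\setminus\{e\}$ let $W(s)$ be the set of reduced words ending in $s$. If $X\subseteq G$ is finite, the four sets $(X\setminus W(s^{-1}))s\subseteq W(s)$ are disjoint, and each $x\in X$ lies in at most one $W(s^{-1})$; so $|XS|\ge3|X|$. By Lemma~\ref{lem:volume}, $p_0(B,S^R)\ge 3^R$ for every $B$ and $R$, and $\operatorname{LSP}_d(G)=\infty$ for all $d$.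
\end{example}

These examples suggest that finiteness of $\operatorname{LSP}_d(G)$ is a condition of slow growth. In one direction this is so: Hirshberg and Wu \cite{HW} showed that $\operatorname{LSP}_d(G)<\infty$ for every finitely generated virtually nilpotent group $G$ and every $d$. They asked for the converse.

\medskip
\noindent\textbf{Question} (\cite{HW}). Must a finitely generated group $G$ with $\operatorname{LSP}_d(G)<\infty$ for all $d\ge0$ be virtually nilpotent?
\medskip

There is reason for doubt. The definition provides only one set $B$ for each $L$, of unknown shape, and the inequality $|BL|\le N|B|$, which disposed of the free group, is a weak F{\o}lner-type condition that says nothing about products of elements of $B$. The answer is nevertheless yes.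

\begin{theorem}\label{thm:A}
If $G$ is finitely generated and $\operatorname{LSP}_d(G)<\infty$ for some $d\ge0$, then $G$ is virtually nilpotent.
\end{theorem}

Together with the result of \cite{HW}, this shows that for finitely generated $G$, finiteness of $\operatorname{LSP}_d(G)$ for some $d$, finiteness for all $d$, and virtual nilpotence are equivalent. Theorem~\ref{thm:A} follows from a statement in which the packing bound is assumed for a single set $L$. A group is \emph{finite-by-nilpotent} if it has a finite normal subgroup with nilpotent quotient.

\begin{theorem}\label{thm:B}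
For every $N\ge1$ there is $R=R(N)$ such that the following holds. Let $G$ be a group and $S\subseteq G$ a finite symmetric set with $e\in S$. Suppose that for some finite symmetric set $B\subseteq G$ with $e\in B$, every $B$-separated subset of $BS^R$ has at most $N$ elements. Then $\Gamma=\langle S\rangle$ has a subgroup of index at most $R$ that is finite-by-nilpotent. In particular, $\Gamma$ is virtually nilpotent.
\end{theorem}

\begin{remark}
The radius $R$ has to grow with $N$. In Example~\ref{ex:free} take $B=\{e\}$; the hypothesis holds as soon as $N\ge|S^R|=2\cdot3^R-1$, and the free group is not virtually nilpotent, since its packing constants are infinite. So $2\cdot3^{R(N)}-1>N$. Also, the bound on the index fails with ``nilpotent'' in place of ``finite-by-nilpotent''. For $G=S=B=A_n$, the alternating group with $n\ge5$, the hypothesis holds with $N=1$. A nilpotent subgroup of $A_n$ is proper, and if its index is $k$, the action on cosets embeds the simple group $A_n$ in the symmetric group on $k$ points, so $k!\ge n!/2$.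
\end{remark}

The third result treats arbitrary groups. A finitely generated nilpotent group has a subnormal series with cyclic factors, and the number of infinite factors does not depend on the series and does not change on passing to a subgroup of finite index. The \emph{Hirsch length} $h(H)$ of a finitely generated virtually nilpotent group $H$ is this number for any nilpotent subgroup of finite index.

\begin{theorem}\label{thm:C}
For any group $G$ the following are equivalent:
\begin{enumerate}
\item[(i)] $\operatorname{LSP}_d(G)<\infty$ for some $d$;
\item[(ii)] $\operatorname{LSP}_d(G)<\infty$ for all $d$;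
\item[(iii)] every finitely generated subgroup of $G$ is virtually nilpotent, and $h(G):=\sup_Hh(H)<\infty$, where $H$ runs over the finitely generated subgroups of $G$;
\item[(iv)] there is an integer $D$ such that every finitely generated subgroup $H$ of $G$ has polynomial growth of degree at most $D$, that is, $|S^n|=O(n^D)$ for every finite generating set $S$ of $H$.
\end{enumerate}
If these conditions hold and $D(G)$ is the least such $D$, then for all $d$
\begin{equation}\label{eq:twosided}
(d+1)\,(2h(G)+1)\le\operatorname{LSP}_d(G)\le(d+1)\,3^{D(G)},
\end{equation}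
and both bounds are attained when $h(G)\le1$. More precisely, for any group $G$ and any $d$:
\begin{enumerate}
\item[(a)] $\operatorname{LSP}_d(G)=d+1$ if and only if $G$ is locally finite;
\item[(b)] $\operatorname{LSP}_d(G)=3(d+1)$ if and only if $G$ is not locally finite and all its finitely generated subgroups are virtually cyclic (for example $\mathbb Z$, $\mathbb Q$, $D_\infty$);
\item[(c)] in all other cases $\operatorname{LSP}_d(G)\ge5(d+1)$.
\end{enumerate}
\end{theorem}

\begin{remark}
Finite generation cannot be dropped from Theorem~\ref{thm:A}. The union of the groups $A_5\le A_6\le\cdots$ is locally finite, so its packing constants are $d+1$. It is an infinite simple group, so it has no proper subgroup of finite index, and it is not nilpotent. In the other direction, $\bigoplus_{n\ge1}\mathbb Z$ is abelian but contains $\mathbb Z^n$ for all $n$, so (iii) fails and its packing constants are infinite.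
\end{remark}

Section~\ref{sec:model} treats the case $N=1$ of Theorem~\ref{thm:B} and isolates the combinatorial statement that replaces it in general, Proposition~\ref{prop:key}. Section~\ref{sec:cosets} deduces Theorems~\ref{thm:B} and~\ref{thm:A} from it, Sections~\ref{sec:X} and~\ref{sec:Q} prove it, and Section~\ref{sec:C} proves Theorem~\ref{thm:C}.

\section{The case $N=1$ and approximate groups}\label{sec:model}

Let $B\in\mathcal B(G)$, let $L$ be finite with $e\in L$, and suppose $p_0(B,L)\le1$. Then any two elements of $BL$ are $B$-close. Since $e\in L$, we have $B\subseteq BL$, so $xy^{-1}\in B$ for all $x,y\in B$: the set $B$ is a finite subgroup. Since $e\in B$, every $l\in L$ lies in $BL$, so it is $B$-close to $e$, which means $l\in B$. For $L=S$ this shows that $\langle S\rangle\le B$ is finite, which is Theorem~\ref{thm:B} for $N=1$ with $R=1$.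

The argument has two halves: $B$ is a group, and this group contains $L$. For $N>1$ neither survives literally, as $B=[-2l,2l]\cap\mathbb Z$ in Example~\ref{ex:small} shows for the first. What survives is each statement up to boundedly many translates.

\begin{definition}
Let $K\ge1$. A \emph{finite $K$-approximate group} in $G$ is a set $A\in\mathcal B(G)$ such that $A^2\subseteq PA$ for some symmetric set $P\subseteq A^3$ with $|P|\le K$.
\end{definition}

For $K=1$ we get $|A^2|\le|A|$, so $A^2=A$ is a finite subgroup. The interval $[-n,n]\cap\mathbb Z$ is a $2$-approximate group, with $P=\{-n,n\}$. We use the following part of the structure theorem for approximate groups.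

\begin{theorem}[Breuillard--Green--Tao {\cite[Theorem 1.6]{BGT}}]\label{thm:BGT}
For every $K\ge1$ there is an integer $M=M(K)$ such that for every finite $K$-approximate group $A$ in a group $G$ there are a subgroup $G_0\le G$ and a finite normal subgroup $H\trianglelefteq G_0$ such that $G_0/H$ is nilpotent and $A$ is covered by at most $M$ left translates of $G_0$.
\end{theorem}

The general form of the argument for $N=1$ is the following.

\begin{proposition}\label{prop:key}
Let $N\ge1$, $K=12288N^6$ and $K_1=128K^{12}$. Let $B\in\mathcal B(G)$ and let $L\subseteq G$ be finite with $e\in L$ and $p_0(B,L)\le N$. Then there is a finite $K_1$-approximate group $A$ in $G$ such that $L$ is covered by at most $6N^2$ right translates $Al$.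
\end{proposition}

The values of the constants play no role. What matters is that they depend on $N$ alone and not on $L$, so that $L$ can be taken large in terms of them.

\section{From an approximate group to a subgroup of finite index}\label{sec:cosets}

Proposition~\ref{prop:key} and Theorem~\ref{thm:BGT} place $L=S^R$ in a bounded number of cosets of a finite-by-nilpotent group $G_0$. This concerns only a finite ball, and we need a statement about all of $\langle S\rangle$. The passage is a pigeonhole argument: the number of cosets met by $S^j$ increases strictly with $j$ until it stops for good.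

\begin{lemma}\label{lem:cosets}
Let $S\in\mathcal B(G)$, $\Gamma=\langle S\rangle$, $G_0\le G$ and $R\ge1$. If $S^R$ meets at most $R$ right cosets of $G_0$, then $[\Gamma:\Gamma\cap G_0]\le R$.
\end{lemma}

\begin{proof}
Let $c_j$ be the number of right cosets of $G_0$ that meet $S^j$. Since $e\in S$, the sets $S^j$ increase, and $1=c_0\le c_1\le\dots\le c_R\le R$. These are $R+1$ numbers in $\{1,\dots,R\}$, so $c_j=c_{j+1}$ for some $j<R$, that is, $G_0S^{j+1}=G_0S^j$. If $G_0S^i=G_0S^j$ then $G_0S^{i+1}=G_0S^jS=G_0S^j$, so this equality holds for all $i\ge j$. As $S$ is symmetric, $\Gamma=\bigcup_iS^i$, and $\Gamma$ meets exactly $c_j\le R$ right cosets of $G_0$. Two elements of $\Gamma$ lie in the same right coset of $G_0$ if and only if they lie in the same right coset of $\Gamma\cap G_0$.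
\end{proof}

\begin{lemma}\label{lem:fbn}
A finite-by-nilpotent group $\Gamma_0$ is virtually nilpotent.
\end{lemma}

\begin{proof}
Let $H_0\trianglelefteq\Gamma_0$ be finite with $\Gamma_0/H_0$ nilpotent. The centralizer $Z$ of $H_0$ in $\Gamma_0$ is the kernel of the conjugation map from $\Gamma_0$ to the finite group $\operatorname{Aut}(H_0)$, so it has finite index. The subgroup $Z\cap H_0$ is central in $Z$, and $Z/(Z\cap H_0)$ embeds in $\Gamma_0/H_0$, so it is nilpotent. A central extension of a nilpotent group is nilpotent.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}, given Proposition~\ref{prop:key}]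
Let $K_1$ be as in Proposition~\ref{prop:key}, let $M=M(K_1)$, and put $R=6N^2M$; this depends only on $N$. Let $G,S,B$ be as in the theorem and $L=S^R$, so that $e\in L$ and $p_0(B,L)\le N$. Take $A$ from Proposition~\ref{prop:key}, and $G_0,H$ from Theorem~\ref{thm:BGT}. Thus $A\subseteq\bigcup_{m\le M}y_mG_0$ for some $y_1,\dots,y_M\in G$. Since $A$ is symmetric, we may invert to get $A\subseteq\bigcup_{m\le M}G_0y_m^{-1}$. Each translate $Al$ therefore meets at most $M$ right cosets of $G_0$, and $S^R$ meets at most $6N^2M=R$ of them. By Lemma~\ref{lem:cosets}, $\Gamma_0=\Gamma\cap G_0$ has index at most $R$ in $\Gamma$. The group $H_0=H\cap\Gamma$ is finite and normal in $\Gamma_0$, and $\Gamma_0/H_0$ embeds in $G_0/H$, so it is nilpotent. Thus $\Gamma_0$ is finite-by-nilpotent, and $\Gamma$ is virtually nilpotent by Lemma~\ref{lem:fbn}.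
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $S\in\mathcal B(G)$ generate $G$ and let $N=\operatorname{LSP}_d(G)$, so $1\le N<\infty$ by \eqref{eq:trivial}. By \eqref{eq:supmin} with $L=S^{R(N)}$ there is $B\in\mathcal B(G)$ with $p_d(B,L)\le N$, and then $p_0(B,L)\le N$ by \eqref{eq:p0pd}. Theorem~\ref{thm:B} applies.
\end{proof}

\section{A large subset with few quotients}\label{sec:X}

We begin the proof of Proposition~\ref{prop:key}. An approximate group $A$ satisfies $|A^2|\le K|A|$, and the first difficulty is that $B$ itself need not satisfy any such bound.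

\begin{example}\label{ex:union}
Let $H_1,H_2\le G$ be subgroups of order $m$ with $H_1\cap H_2=\{e\}$, and $B=H_1\cup H_2$. Of any three elements of $B$ two lie in the same $H_i$ and are $B$-close, so $p_0(B,\{e\})\le2$. But $|B|=2m-1$ and $|B^2|\ge|H_1H_2|=m^2$.
\end{example}

So we must pass to a subset $X$ containing a fixed proportion of $B$, here $X=H_1$. The available information is that the graph of $B$-closeness on $B$ has no large independent set, and hence many edges.

\begin{lemma}[Caro--Wei]\label{lem:CW}
A finite graph has an independent set of size at least $\sum_v(1+\deg v)^{-1}$.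
\end{lemma}

\begin{proof}
Order the vertices uniformly at random. The vertices that precede all their neighbors form an independent set, and $v$ belongs to it with probability $(1+\deg v)^{-1}$. Some ordering attains at least the expected size.
\end{proof}

Edges control quotients as follows. If $x$ and $y$ are both $B$-close to $u$, then $xy^{-1}=(xu^{-1})(uy^{-1})$ is a product of two elements of $B$. If every pair $x,y\in X$ had $\varepsilon|B|$ such common neighbors $u$, each element of $XX^{-1}$ would use up $\varepsilon|B|$ of the $|B|^2$ pairs in $B\times B$, and $|XX^{-1}|\le|B|/\varepsilon$. A pair with few common neighbors lies in few neighborhoods, so inside the neighborhood of a well-chosen vertex $z$ most pairs have many common neighbors. (In Example~\ref{ex:union}, the neighborhood of any $z\in H_1\setminus\{e\}$ is exactly $H_1$: if $y\in H_2\setminus\{e\}$, then $zy^{-1}$ lies neither in $H_1$ nor in $H_2$.) To pass from most pairs to all pairs, we join $x$ to $y$ through an intermediate point $w$ such that both pairs $(x,w)$ and $(w,y)$ are good; this costs four factors instead of two.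

\begin{lemma}\label{lem:X}
Let $B\in\mathcal B(G)$ and suppose that every $B$-separated subset of $B$ has at most $N$ elements. Then there is $X\subseteq B$ with $|B|\le3N|X|$ and $|XX^{-1}|\le K|X|$, where $K=12288N^6$.
\end{lemma}

\begin{proof}
For $x\in B$ let $V(x)=\{y\in B:xy^{-1}\in B\}$. Then $x\in V(x)$, and $y\in V(x)$ if and only if $x\in V(y)$.

\emph{Neighborhoods are large on average.} Join distinct $x,y\in B$ when they are $B$-close. Then $1+\deg x=|V(x)|$ and independent sets are $B$-separated, so $\sum_x|V(x)|^{-1}\le N$ by Lemma~\ref{lem:CW}. The Cauchy--Schwarz inequality gives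
\[
|B|^2\le\Big(\sum_x|V(x)|^{-1}\Big)\Big(\sum_x|V(x)|\Big)\le N\sum_x|V(x)|,
\]
and a second application gives
\[
\sum_{z\in B}|V(z)|^2\ge\frac1{|B|}\Big(\sum_z|V(z)|\Big)^2\ge\frac{|B|^3}{N^2}.
\]

\emph{Choice of $X$.} Put $\varepsilon=1/(32N^2)$. Call an ordered pair $(x,y)\in B\times B$ \emph{bad} if $|V(x)\cap V(y)|<\varepsilon|B|$, and \emph{good} otherwise; this is symmetric in $x$ and $y$. Let $\beta(z)$ be the number of bad pairs in $V(z)\times V(z)$. A pair $(x,y)$ lies in $V(z)\times V(z)$ exactly when $z\in V(x)\cap V(y)$, so
\[
\sum_z\beta(z)=\sum_{(x,y)\ \text{bad}}|V(x)\cap V(y)|\le\varepsilon|B|^3 .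
\]
Since $16\varepsilon=1/(2N^2)$, we get $\sum_z\big(|V(z)|^2-16\beta(z)\big)\ge|B|^3/(2N^2)$. Fix $z$ with $|V(z)|^2-16\beta(z)\ge|B|^2/(2N^2)$ and let $Y=V(z)$. This one inequality gives both
\[
|Y|\ge\frac{|B|}{2N}\qquad\text{and}\qquad\beta(z)\le\frac{|Y|^2}{16}.
\]
Let $X$ be the set of $x\in Y$ such that $(x,w)$ is bad for at most $|Y|/4$ elements $w\in Y$. Each element of $Y\setminus X$ is the first coordinate of more than $|Y|/4$ bad pairs, so $|Y\setminus X|\le\beta(z)/(|Y|/4)\le|Y|/4$. Hence $|X|\ge\frac34|Y|\ge\frac3{8N}|B|$, and $|B|\le3N|X|$.

\emph{Counting quotients.} For each $g\in XX^{-1}$ fix $x,y\in X$ with $g=xy^{-1}$. At least $|Y|/2$ elements $w\in Y$ make both $(x,w)$ and $(w,y)$ good. For each such $w$ there are at least $\varepsilon|B|$ choices of $u\in V(x)\cap V(w)$ and at least $\varepsilon|B|$ choices of $v\in V(w)\cap V(y)$, and then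
\[
g=(xu^{-1})(uw^{-1})(wv^{-1})(vy^{-1})
\]
with all four factors in $B$. With $x$ fixed, the first factor determines $u$, then the second determines $w$ and the third $v$. So $g$ is the product of at least $\frac12|Y|\varepsilon^2|B|^2$ different $4$-tuples of elements of $B$. Different $g$ use different $4$-tuples, and there are $|B|^4$ in all. Therefore
\[
|XX^{-1}|\le\frac{2|B|^2}{\varepsilon^2|Y|}\le 2\cdot1024N^4\cdot2N\,|B|=4096N^5|B|\le12288N^6|X|.\qedhere
\]
\end{proof}

\section{Popular quotients}\label{sec:Q}

We now have a set $X$ with $|XX^{-1}|\le K|X|$, and Lemma~\ref{lem:volume} bounds $|XL|$ by a multiple of $|X|$. The second bound forces many translates $Xl$, $l\in L$, to overlap, and $Xl\cap Xl'\ne\emptyset$ means $l'l^{-1}\in X^{-1}X$. This is the product in the opposite order, and the second difficulty is that it can be large.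

\begin{example}\label{ex:leftright}
Let $H\le G$ be finite with $|H|\ge5$, let $g\in G$ satisfy $H\cap gHg^{-1}=\{e\}$ (say, $G$ is the free product of $H$ and $\langle g\rangle\cong\mathbb Z$), and let $X=H\cup gH$. Then $XX^{-1}=H\cup gH\cup Hg^{-1}\cup gHg^{-1}$, so $|XX^{-1}|\le2|X|$. The map $(h,h')\mapsto h^{-1}gh'$ on $H\times H$ is injective, because $h^{-1}gh'=k^{-1}gk'$ gives $kh^{-1}=gk'h'^{-1}g^{-1}\in H\cap gHg^{-1}$. So $|X^{-1}X|\ge|H|^2$.
\end{example}

In this example each $q\in H$ satisfies $Xq=X$, while each $q\notin H$ has at most two representations $c^{-1}d$ with $c,d\in X$, one with $(c,d)\in H\times gH$ and one with $(c,d)\in gH\times H$. The hidden group $H$ consists of the quotients with many representations. This motivates the following definition. For a finite nonempty $X\subseteq G$ with $|XX^{-1}|\le K|X|$ put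
\[
r(q)=|X\cap Xq|=\#\{(c,d)\in X\times X:c^{-1}d=q\},\qquad
Q=\Big\{q\in G:r(q)\ge\frac{|X|}{2K}\Big\}.
\]
In Example~\ref{ex:leftright}, with $K=2$, the threshold is $|H|/2>2$ and $Q=H$. In general $K\ge1$, so $e\in Q$; the set $Q$ is symmetric because $r(q^{-1})=|Xq\cap X|=r(q)$, and finite because $Q\subseteq X^{-1}X$. Thus $Q\in\mathcal B(G)$.

\begin{lemma}\label{lem:Qsize}
We have $|Q|\ge|X|/(2K)$ and $|Q^5|\le64K^{12}|Q|$.
\end{lemma}

\begin{proof}
\emph{Size of $Q$.} Although $XX^{-1}$ and $X^{-1}X$ may differ greatly in size, coincidences among quotients of the two kinds are equally numerous: $c^{-1}d=c'^{-1}d'$ if and only if $c'c^{-1}=d'd^{-1}$. Let $\rho(h)$ be the number of pairs $(a,b)\in X\times X$ with $ab^{-1}=h$. Counting the quadruples $(c,d,c',d')$ of elements of $X$ in both ways, and applying Cauchy--Schwarz to $\sum_{h\in XX^{-1}}\rho(h)=|X|^2$, we get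
\[
\sum_qr(q)^2=\sum_h\rho(h)^2\ge\frac{|X|^4}{|XX^{-1}|}\ge\frac{|X|^3}K .
\]
The terms with $q\notin Q$ contribute at most $\frac{|X|}{2K}\sum_qr(q)=\frac{|X|^3}{2K}$. The terms with $q\in Q$ therefore contribute at least $|X|^3/(2K)$, and each is at most $|X|^2$.

\emph{Products.} A product of elements $q_i=c_i^{-1}d_i$ can be regrouped into factors $d_ic_{i+1}^{-1}\in XX^{-1}$, except at the two ends; we supply the ends by bounding $XQ^5X^{-1}$ instead of $Q^5$. For each $g\in XQ^5X^{-1}$ fix an expression $g=xq_1\cdots q_5y^{-1}$ with $x,y\in X$ and $q_i\in Q$. For each $i$ there are at least $|X|/(2K)$ pairs $(c_i,d_i)\in X\times X$ with $q_i=c_i^{-1}d_i$, and for each choice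
\[
g=(xc_1^{-1})(d_1c_2^{-1})(d_2c_3^{-1})(d_3c_4^{-1})(d_4c_5^{-1})(d_5y^{-1})
\]
is a product of six elements of $XX^{-1}$. The $6$-tuple determines the choice: the first factor gives $c_1$, then $d_1=c_1q_1$, then the second factor gives $c_2$, and so on up to $d_5=c_5q_5$. Different $g$ use different $6$-tuples, so
\[
|Q^5|\le|XQ^5X^{-1}|\le\frac{(K|X|)^6}{(|X|/2K)^5}=32K^{11}|X|\le64K^{12}|Q|.\qedhere
\]
\end{proof}

The fifth power is what the next covering argument needs. It covers a set by translates of $QQ^{-1}=Q^2$, so the approximate group will be $Q^2$; the set to be covered is then $Q^4$, and the disjoint translates of $Q$ used in the count lie in $Q^5$.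

\begin{lemma}\label{lem:approx}
The set $A=Q^2$ is a finite $128K^{12}$-approximate group, and $Q\subseteq A$.
\end{lemma}

\begin{proof}
Since $Q\in\mathcal B(G)$, we have $A\in\mathcal B(G)$ and $Q\subseteq A$. Choose a maximal family $p_1,\dots,p_s\in Q^4$ with the sets $p_iQ$ pairwise disjoint. They lie in $Q^5$, so $s\le|Q^5|/|Q|\le64K^{12}$. If $g\in Q^4$, then $gQ$ meets some $p_iQ$ by maximality, so $g\in p_iQQ^{-1}=p_iA$. Thus $A^2=Q^4\subseteq PA$ for the symmetric set $P=\{p_i^{\pm1}:i\le s\}\subseteq Q^4\subseteq A^3$, and $|P|\le128K^{12}$.
\end{proof}

It remains to relate $Q$ to $L$. Elements of $L$ whose quotients avoid $Q$ give nearly disjoint translates of $X$, and only a few of these fit in $XL$.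

\begin{lemma}\label{lem:cover}
Let $L\subseteq G$ be finite with $|XL|\le C|X|$, where $C\le K$. Then $L$ is covered by at most $2C$ right translates $Ql$.
\end{lemma}

\begin{proof}
Let $\{l_1,\dots,l_k\}$ be a maximal $Q$-separated subset of $L$. As in Lemma~\ref{lem:volume}, $L\subseteq\bigcup_iQl_i$. For $i\ne j$ we have $l_il_j^{-1}\notin Q$, so
\[
|Xl_i\cap Xl_j|=|Xl_il_j^{-1}\cap X|<\frac{|X|}{2K}\le\frac{|X|}{2C}.
\]
The function $f=\sum_i1_{Xl_i}$ is supported on $XL$, with $\sum_gf(g)=k|X|$ and $\sum_gf(g)^2=\sum_{i,j}|Xl_i\cap Xl_j|$. By Cauchy--Schwarz,
\[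
(k|X|)^2\le|XL|\sum_gf(g)^2\le C|X|\Big(k|X|+k^2\frac{|X|}{2C}\Big).
\]
So $k^2\le Ck+k^2/2$, that is, $k\le2C$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Since $e\in L$, we have $B\subseteq BL$, so $B$-separated subsets of $B$ have at most $N$ elements. Let $X\subseteq B$ be given by Lemma~\ref{lem:X}, and let $Q$ and $A=Q^2$ be as above. By Lemma~\ref{lem:approx}, $A$ is a finite $K_1$-approximate group. By Lemma~\ref{lem:volume},
\[
|XL|\le|BL|\le N|B|\le3N^2|X|,
\]
and $3N^2\le K$. Lemma~\ref{lem:cover} with $C=3N^2$ covers $L$ by at most $6N^2$ translates $Ql\subseteq Al$.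
\end{proof}

The packing hypothesis was used twice. Inside $B$ it produced the approximate group, but this alone carries no information about $G$, since $B=\{e\}$ satisfies it in every group. On $BL$ it was used only through the volume bound, which ties the approximate group to $L$.

\section{Growth, Hirsch length and the values of $\operatorname{LSP}_d$}\label{sec:C}

We recall the standard facts needed for Theorem~\ref{thm:C}. Let $H$ be generated by $S\in\mathcal B(H)$. Any finite $T\subseteq H$ lies in some $S^m$, and then $|T^n|\le|S^{mn}|$; so the condition in (iv) need only be checked for one such $S$, and it passes to finitely generated subgroups. It is also unchanged on passing to a subgroup of finite index. A finitely generated nilpotent group has a torsion-free subgroup of finite index, and a finitely generated torsion-free nilpotent group is \emph{poly-$\mathbb Z$}: it has a subnormal series with infinite cyclic factors. Let $\Gamma$ be finitely generated nilpotent with lower central series $\gamma_1=\Gamma$, $\gamma_{k+1}=[\gamma_k,\Gamma]$. The commutator induces a surjection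
\begin{equation}\label{eq:tensor}
(\gamma_k/\gamma_{k+1})\otimes(\Gamma/\gamma_2)\to\gamma_{k+1}/\gamma_{k+2},
\end{equation}
so each $\gamma_k/\gamma_{k+1}$ is a finitely generated abelian group; let $r_k$ be its torsion-free rank. Refining the lower central series to a series with cyclic factors gives $h(\Gamma)=\sum_kr_k$. The Bass--Guivarc'h formula states that $\Gamma$ has polynomial growth of exact degree $\sum_kk\,r_k$.

\begin{lemma}\label{lem:mono}
If $H\le G$, then $\operatorname{LSP}_d(H)\le\operatorname{LSP}_d(G)$.
\end{lemma}

\begin{proof}
Let $L\subseteq H$ be finite, $B\in\mathcal B(G)$ and $B'=B\cap H\in\mathcal B(H)$. Two elements of $H$ are $B$-close if and only if they are $B'$-close, and $B'L\subseteq BL\cap H$. So $p_d(B',L)\le p_d(B,L)$, and \eqref{eq:supmin} gives the claim.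
\end{proof}

For the upper bound we take $B$ to be a ball of radius $2n$. Balls of radius $n$ around the entries of a sparse list overlap little and lie in a ball of radius about $2n+n$; this is the source of the number $3$. Polynomial growth bounds the ratio of the volumes at some radius, and one radius is all that \eqref{eq:supmin} asks for.

\begin{lemma}\label{lem:upper}
If {\rm(iv)} holds with $D$, then $\operatorname{LSP}_d(G)\le(d+1)3^D$ for all $d$.
\end{lemma}

\begin{proof}
Let $L\subseteq G$ be finite, $S=L\cup L^{-1}\cup\{e\}$, and $\lambda=3^D+\frac1{2(d+1)}$. There is $c$ with $|S^n|\le cn^D$ for $n\ge1$, and $D\ge0$ because $|S^n|\ge1$.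

We claim that $|S^{3n+1}|\le\lambda|S^n|$ for some $n\ge1$. Otherwise let $n_k=(3^{k+1}-1)/2$, so that $n_0=1$ and $n_{k+1}=3n_k+1$. Then $\lambda^k\le|S^{n_k}|\le c\,3^{(k+1)D}$ for all $k$, which is impossible since $\lambda>3^D$.

Fix such $n$, put $B=S^{2n}$, and let $(g_1,\dots,g_k)$ be a $(B,d)$-sparse list in $BL\subseteq S^{2n+1}$. If $x=sg_i=s'g_j$ with $s,s'\in S^n$, then $g_ig_j^{-1}=s^{-1}s'\in B$. So the entries $g_i$ with $x\in S^ng_i$ are pairwise $B$-close, and each point $x$ lies in at most $d+1$ of the sets $S^ng_i\subseteq S^{3n+1}$. Hence
\[
k|S^n|\le(d+1)|S^{3n+1}|\le(d+1)\lambda|S^n|,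
\]
so $k\le(d+1)3^D+\frac12$. As $k$ is an integer, $p_d(B,L)\le(d+1)3^D$.
\end{proof}

A finitely generated virtually nilpotent group satisfies (iv) by the facts recalled above, so Lemma~\ref{lem:upper} also yields the finiteness result of \cite{HW}.

For the lower bound we extend the computation for $\mathbb Z$ in Example~\ref{ex:small}. A homomorphism onto $\mathbb Z$ provides two points just beyond the extremes of $B$, far from each other and from the whole kernel, and inside the kernel we can argue by induction.

\begin{lemma}\label{lem:step}
If $\varphi\colon\Gamma\to\mathbb Z$ is a surjective homomorphism with kernel $\Gamma'$, then $\operatorname{LSP}_d(\Gamma)\ge\operatorname{LSP}_d(\Gamma')+2(d+1)$.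
\end{lemma}

\begin{proof}
Choose $t$ with $\varphi(t)=1$. Let $L'\subseteq\Gamma'$ be finite, $L=L'\cup\{t,t^{-1}\}$, $B\in\mathcal B(\Gamma)$ and $B'=B\cap\Gamma'$. We show that
\begin{equation}\label{eq:step}
p_d(B,L)\ge p_d(B',L')+2(d+1).
\end{equation}
Since $B$ is symmetric, $r=\max\varphi(B)$ is also the maximum of $|\varphi|$ on $B$; pick $b\in B$ with $\varphi(b)=r$. Take a $(B',d)$-sparse list in $B'L'\subseteq BL$ of length $p_d(B',L')$, and append $d+1$ copies of $bt\in BL$ and $d+1$ copies of $b^{-1}t^{-1}\in BL$. On the three blocks $\varphi$ takes the values $0$, $r+1$ and $-(r+1)$. A quotient of entries from different blocks has $|\varphi|\ge r+1$, so it is not in $B$. Thus $d+2$ pairwise $B$-close entries would lie in one block. The two new blocks have only $d+1$ entries, and in the first block $B$-close entries are $B'$-close. So the list is $(B,d)$-sparse, which proves \eqref{eq:step}. It follows that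
\[
\operatorname{LSP}_d(\Gamma)\ge\min_{B\in\mathcal B(\Gamma)}p_d(B,L)\ge\min_{B'\in\mathcal B(\Gamma')}p_d(B',L')+2(d+1),
\]
and we take the supremum over $L'$.
\end{proof}

\begin{corollary}\label{cor:lower}
If $H$ is finitely generated and virtually nilpotent, then $\operatorname{LSP}_d(H)\ge(d+1)(2h(H)+1)$.
\end{corollary}

\begin{proof}
A torsion-free nilpotent subgroup of finite index has a series $\{e\}=\Gamma_0\trianglelefteq\Gamma_1\trianglelefteq\dots\trianglelefteq\Gamma_h$ with $\Gamma_i/\Gamma_{i-1}\cong\mathbb Z$ and $h=h(H)$. By \eqref{eq:trivial} and $h$ applications of Lemma~\ref{lem:step}, $\operatorname{LSP}_d(\Gamma_h)\ge(d+1)+2h(d+1)$. Apply Lemma~\ref{lem:mono}.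
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
\emph{{\rm(i)} implies {\rm(iii)}.} Let $\operatorname{LSP}_d(G)<\infty$ and let $H\le G$ be finitely generated. By Lemma~\ref{lem:mono}, $\operatorname{LSP}_d(H)\le\operatorname{LSP}_d(G)$, so $H$ is virtually nilpotent by Theorem~\ref{thm:A}. By Corollary~\ref{cor:lower}, $(d+1)(2h(H)+1)\le\operatorname{LSP}_d(G)$. Taking the supremum over $H$ gives $h(G)<\infty$ and the lower bound in \eqref{eq:twosided} for this $d$.

\emph{{\rm(iii)} implies {\rm(iv)}.} Let $H\le G$ be finitely generated and let $\Gamma$ be a torsion-free nilpotent subgroup of finite index, of class $c$. The growth degree weights $r_k$ by $k\le c$, so we have to bound $c$ in terms of $h(H)$. Suppose $\gamma_k/\gamma_{k+1}$ is finite for some $1\le k\le c$. The tensor product of a finite abelian group with a finitely generated abelian group is finite, so by \eqref{eq:tensor} all later factors are finite. In particular $\gamma_c=\gamma_c/\gamma_{c+1}$ is finite, hence trivial because $\Gamma$ is torsion-free, contradicting the definition of $c$. So $r_k\ge1$ for $1\le k\le c$, and $c\le\sum_kr_k=h(H)$. By the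 Bass--Guivarc'h formula the growth degree of $\Gamma$, and hence of $H$, is $\sum_kk\,r_k\le c\,h(H)\le h(G)^2$.

\emph{{\rm(iv)} implies {\rm(ii)}} by Lemma~\ref{lem:upper}, which also gives the upper bound in \eqref{eq:twosided}, and (ii) contains (i). Since (ii) holds when the conditions do, the lower bound in \eqref{eq:twosided} holds for every $d$.

\emph{The three cases.} Every group falls into exactly one of the classes described in (a), (b), (c), and the values $d+1$, $3(d+1)$ and the range from $5(d+1)$ to $\infty$ are disjoint. So it suffices to show that each class has the stated value.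

If $G$ is locally finite, then (iv) holds with $D(G)=0$, and $h(G)=0$. Both bounds in \eqref{eq:twosided} equal $d+1$.

Suppose $G$ is not locally finite and all finitely generated subgroups are virtually cyclic. Each of them is finite, or contains $\mathbb Z$ with finite index and so has Hirsch length $1$ and growth degree $1$; and the second case occurs. Thus $h(G)=D(G)=1$, and both bounds equal $3(d+1)$.

Otherwise some finitely generated $H\le G$ is not virtually cyclic. If (i)--(iv) fail, then $\operatorname{LSP}_d(G)=\infty$ for every $d$. If they hold, $H$ has a poly-$\mathbb Z$ subgroup of finite index with $h(H)$ factors. For $h(H)\le1$ this subgroup would be trivial or $\mathbb Z$, so $h(G)\ge h(H)\ge2$ and $\operatorname{LSP}_d(G)\ge5(d+1)$.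

In particular, a group satisfying (i)--(iv) with $h(G)\le1$ belongs to one of the first two classes, where both bounds are attained.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BGT}
Breuillard, Green and Tao, \emph{The structure of approximate groups}, Publ. Math. IH\'ES 116 (2012).

\bibitem{HW}
Ilan Hirshberg and Jianchao Wu, \emph{Long thin covers and nuclear dimension}, arXiv:2308.12504 (2023).

\end{thebibliography}
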